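\title{Rigid planar placements of triangulated surfaces on few points}

\begin{abstract}
How many points of the plane are needed so that the $1$-skeleton of every triangulation of a surface of genus $g$ can be placed on them, several vertices being allowed at one point, as an infinitesimally rigid framework? We show that no number independent of $g$ suffices: for $g\ge 9$ at least $g^{1/4}/(210\sqrt{\log g})$ points are needed. Conversely, for every $\delta>0$, $O_\delta(g^{1/4+\delta})$ points suffice, and any set of the required size with no three points collinear will do. The answer is therefore $g^{1/4+o(1)}$, for orientable and for non-orientable surfaces. The lower bound realizes a linear triple system of large chromatic number by faces of a triangulation. The upper bound rests on a combinatorial criterion for rigidity that tolerates edges of length zero, and on an iterated random coloring of the dense part of the graph.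
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{framework} in $\mathbb{R}^d$ is a pair $(G,p)$, where $G=(V,E)$ is a finite graph and $p\colon V\to\mathbb{R}^d$, $v\mapsto p_v$, is any map, called the \emph{placement}. An \emph{infinitesimal motion} of $(G,p)$ assigns to each vertex $v$ a velocity $\dot p_v\in\mathbb{R}^d$ so that all edge lengths are preserved to first order:
\begin{equation}\label{eq:edge}
(p_u-p_v)\cdot(\dot p_u-\dot p_v)=0\qquad\text{for every edge }uv .
\end{equation}
An \emph{infinitesimal rigid motion} of $\mathbb{R}^d$ is a vector field $\rho(x)=a+Sx$ with $a\in\mathbb{R}^d$ and $S$ a skew-symmetric matrix. It satisfies $(x-y)\cdot(\rho(x)-\rho(y))=0$ for all $x,y$, so $\dot p_v=\rho(p_v)$ is an infinitesimal motion of every framework; motions of this form are \emph{trivial}. The framework is \emph{infinitesimally rigid} if all its infinitesimal motions are trivial, and $G$ is \emph{$d$-rigid} if $(G,p)$ is infinitesimally rigid for some $p\colon V\to\mathbb{R}^d$.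

The placement need not be injective, and this has two opposite effects. An edge whose ends lie at the same point imposes no condition in \eqref{eq:edge}. On the other hand, a trivial motion gives the same velocity to all vertices at the same point, so rigidity must force such vertices to move together. One may therefore ask how few distinct points a rigid placement needs, and whether one set of points can serve a whole family of graphs. For a family $F$ of $d$-rigid graphs, let $c_d(F)$ be the least cardinality of a set $A\subseteq\mathbb{R}^d$ such that every $G\in F$ has an infinitesimally rigid placement $p\colon V(G)\to A$; put $c_d(F)=\infty$ if no finite set $A$ has this property.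

All surfaces in this paper are closed and connected, and a \emph{triangulation} of a surface is a simplicial complex homeomorphic to it. Let $F^+(g)$ and $F^-(g)$ be the families of $1$-skeleta of triangulations of the orientable and of the non-orientable surface of genus $g$, and let $F(g)=F^+(g)\cup F^-(g)$. By a theorem of Fogelsanger these graphs are $3$-rigid, and hence $2$-rigid, and Kir\'aly showed that $c_2(F(g))=O(\sqrt g)$. The following question is taken from Nevo and Tarabykin \cite{NT}.
\begin{quote}
\emph{Is $c_2(F(g))$ bounded by an absolute constant, independent of $g$?}
\end{quote}

Three observations put the question in perspective. It is convenient to use the \emph{Euler genus} $\gamma$, which is $2g$ for the orientable and $g$ for the non-orientable surface of genus $g$; a triangulation with $n$ vertices has exactly $3(n-2+\gamma)$ edges.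

\emph{Two points never suffice.} Let a graph with at least three vertices be placed on at most two points. Then all vectors $p_u-p_v$ are parallel to one line, and two vertices $u,v$ share a point. Give $u$ a nonzero velocity perpendicular to the line and let all other vertices rest. This satisfies \eqref{eq:edge}, and it is not trivial because $u$ and $v$ move differently.

\emph{Proper colorings suffice.} A placement on $A$ is a coloring of the vertices by the points of $A$. If the coloring is proper and no three points of $A$ are collinear, then every face becomes a genuine triangle, which is rigid, and neighboring faces share a segment, so the framework is rigid. A graph of Euler genus $\gamma$ has a proper coloring with at most $7+\sqrt{6\gamma}$ colors (Section~\ref{sec:core}), which is again a bound of order $\sqrt g$.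

\emph{Counting edges gives no obstruction.} The system \eqref{eq:edge} has $2n$ unknowns, and the trivial motions form a $3$-dimensional space of solutions as soon as $p$ takes two values. So a rigid placement needs at least $2n-3$ edges of nonzero length. A uniformly random coloring with three colors keeps on average two thirds of the edges, that is $2(n-2+\gamma)$ of them, and this is at least $2n-3$ when $\gamma\ge1$. The surplus grows with the genus.

The last observation suggests that a bounded number of points might do for all $g$, and that large genus should even help. This guess is wrong, because the obstruction is local. Logarithms are natural unless a base is written.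

\begin{theorem}\label{thm:lower}
For every $g\ge9$,
\[
c_2(F(g))\ \ge\ \frac{g^{1/4}}{210\sqrt{\log g}} .
\]
The same bound holds for $c_2(F^+(g))$ and for $c_2(F^-(g))$. In particular, $c_2(F(g))$ is not bounded by an absolute constant.
\end{theorem}

The exponent $1/4$ is correct, and no special position of the points is needed to attain it.

\begin{theorem}\label{thm:upper}
For every $\delta\in(0,\frac14]$ there is a constant $C_\delta$ such that for every $\gamma\ge0$ there is an integer $k\le C_\delta(\gamma+1)^{1/4+\delta}$ with the following property. If $A\subset\mathbb{R}^2$ is any set of $k$ points, no three of them collinear, then the $1$-skeleton of every triangulation of every surface of Euler genus $\gamma$ has an infinitesimally rigid placement on $A$. Hence $c_2(F(g))\le C'_\delta\,(g+1)^{1/4+\delta}$ for a constant $C'_\delta$ depending only on $\delta$.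
\end{theorem}

This improves the bound $O(\sqrt g)$. The last inequality for $\delta>\frac14$ follows from the case $\delta=\frac14$. Taking logarithms in the two theorems and letting $\delta\to0$ gives the order of growth.

\begin{corollary}\label{cor:limit}
We have $\lim_{g\to\infty}\log c_2(F(g))/\log g=\frac14$, and the same holds for $F^+(g)$ and for $F^-(g)$.
\end{corollary}

Both bounds come from the same local picture. A surface of genus $g$ can carry a set of about $\sqrt g$ vertices, each lying in about $\sqrt g$ faces spanned by the set. If such a face is collapsed to a point and a vertex of degree $3$ sits inside it, that vertex swings freely. So the coloring must avoid monochromatic faces among those prescribed, and Section~\ref{sec:lower} shows that this can force almost $g^{1/4}$ colors. Conversely, under a random coloring with $c$ colors a face is monochromatic with probability $c^{-2}$, so a vertex lies in about $\sqrt g/c^2$ monochromatic faces, and this is small once $c$ exceeds $g^{1/4}$ by a power of $g$. Monochromatic faces are not the only defect that destroys rigidity. Section~\ref{sec:good} isolates two combinatorial conditions that guarantee it, and Section~\ref{sec:upper} shows that all violations of them are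 rare, undoes the coloring at the few vertices responsible, and repeats with fresh colors.

\section{Standard facts}\label{sec:prelim}

\subsection*{Rigid motions of the plane}
For $x=(x_1,x_2)$ write $x^\perp=(-x_2,x_1)$. The infinitesimal rigid motions of $\mathbb{R}^2$ are the fields $\rho(x)=a+\omega x^\perp$ with $a\in\mathbb{R}^2$, $\omega\in\mathbb{R}$.
\begin{itemize}
\item[(M1)] \emph{A nonzero $\rho$ vanishes at no more than one point; two such fields that agree at two distinct points are equal.} If $\rho(x)=\rho(y)=0$ with $x\ne y$, then $\omega(x-y)^\perp=0$, so $\omega=0$ and $a=0$. Apply this to the difference of two fields.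
\item[(M2)] \emph{If $x\ne y$ and $(x-y)\cdot(\xi-\zeta)=0$, then some $\rho$ has $\rho(x)=\xi$ and $\rho(y)=\zeta$.} Indeed $\xi-\zeta=\omega(x-y)^\perp$ for some $\omega$; take $a=\xi-\omega x^\perp$.
\end{itemize}

\subsection*{Surfaces}
The triangles of a triangulation are its \emph{faces}. Every edge lies in exactly two faces, distinct faces have distinct vertex sets, and one can pass from any face to any other by crossing edges. The \emph{link} of a vertex $v$ is the cycle $(z_1,\dots,z_\ell)$ formed by its neighbors, where $\ell=\deg v\ge3$ and the faces at $v$ are $vz_iz_{i+1}$ (indices mod $\ell$). A simple graph embedded in a surface so that every face is a disk bounded by a $3$-cycle, and no two faces have the same vertex set, is a triangulation. Every surface has a triangulation, and a surface is determined by its orientability and its Euler genus $\gamma$, which satisfies $\#\text{vertices}-\#\text{edges}+\#\text{faces}=2-\gamma$ for every embedded graph whose faces are disks.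

The \emph{connected sum} of two triangulations is formed by deleting one face from each and identifying the two boundary triangles. It is again a simplicial complex, since every edge or face other than the identified ones contains a vertex that is not identified. Three vertices, three edges and two faces are lost, so Euler genera add, and the sum is orientable exactly when both summands are.

We use two facts from \cite{MT}.
\begin{itemize}
\item[(E)] A simple graph with $m\ge3$ vertices embedded in a surface of Euler genus $\gamma$ has at most $3(m-2+\gamma)$ edges. Hence it has at most $3(m+\gamma)$ edges for every $m\ge1$.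
\item[(R)] Let $H$ be a connected simple graph, and for each vertex $v$ let $\pi_v$ be a cyclic permutation of the neighbors of $v$ (a \emph{rotation system}). A \emph{dart} is an ordered pair $(u,v)$ with $uv$ an edge. The rule ``arriving at $v$ from $u$, leave to $\pi_v(u)$'', that is $(u,v)\mapsto(v,\pi_v(u))$, permutes the darts, and each orbit is a closed walk. Gluing a disk along each of these walks gives an embedding of $H$ in an orientable surface whose faces are these disks.
\end{itemize}

\subsection*{Probability}
If $X$ is a sum of independent $0$--$1$ variables with mean $\lambda$, then $\Pr(X\le\lambda/2)\le e^{-\lambda/8}$ (Chernoff's bound). We use $j!\ge(j/e)^j$ and $\binom{n}{j}\ge(n/j)^j$ for $1\le j\le n$. The \emph{rank} $\operatorname{rk}R$ of a graph $R$ is the number of its vertices minus the number of its components; it does not decrease when edges or vertices are added, and a forest with $j$ edges has rank $j$.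
\begin{itemize}
\item[(P)] If the vertices of $R$ receive independent uniform colors from a set of $c$ colors, then all edges of $R$ have ends of equal color with probability $c^{-\operatorname{rk}R}$, because this happens exactly when the coloring is constant on each component.
\end{itemize}

\section{The lower bound}\label{sec:lower}

\subsection{A vertex of degree three}

\begin{lemma}\label{lem:hinge}
Let $G$ be a graph with at least five vertices, $y$ a vertex of degree $3$, and $p\colon V(G)\to\mathbb{R}^2$ a placement that sends the three neighbors of $y$ to one point $a$. Then $(G,p)$ is not infinitesimally rigid.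
\end{lemma}

\begin{proof}
Give $y$ a nonzero velocity orthogonal to $p_y-a$ and all other vertices velocity $0$. For every edge $yu$ we have $p_y-p_u=p_y-a$, so \eqref{eq:edge} holds. If this motion is not trivial, we are done. Otherwise it is induced by a field $\rho\ne0$ that vanishes at $p_v$ for all $v\ne y$, and (M1) gives $p_v=a$ for all $v\neq y$. Since $G$ has at least five vertices, some vertex $v\ne y$ is not adjacent to $y$. All edges at $v$ have length zero, so moving $v$ alone is an infinitesimal motion. It is not trivial, since the neighbors of $y$ lie at the same point as $v$ and rest.
\end{proof}

A vertex of degree $3$ can be inserted into any face of a triangulation without changing the surface. So for any set of faces we can forbid that one of them be collapsed to a point, and the problem becomes one of hypergraph coloring. A \emph{triple system} is a set $T$ of $3$-subsets (\emph{triples}) of a finite set $X$ of points. It is \emph{linear} if any two triples share at most one point; then the pairs inside different triples are different, so $|T|\le|X|(|X|-1)/6$. Let $\chi(T)$ be the least number of colors in a coloring of $X$ with no monochromatic triple, and let $\alpha(T)$ be the largest size of a subset of $X$ containing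 no triple. Color classes contain no triple, so $\chi(T)\ge|X|/\alpha(T)$. We need two things: that a linear system can be realized by faces on a surface of small genus, and that a linear system on few points can have large chromatic number.

\subsection{Triples as faces}

The \emph{shadow} of $T$ is the graph $H_T$ whose edges are the pairs contained in triples and whose vertices are the points covered by triples. When $T$ is linear, each edge of $H_T$ lies in exactly one triple. The triple will be the face on one side of the edge, and the other side remains free for completing the surface.

\begin{lemma}\label{lem:faces}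
Let $T\ne\emptyset$ be a linear triple system with connected shadow. Then some orientable surface of genus $g_0\le|T|$ has a triangulation in which every triple of $T$ is a face and some face contains no point of $T$.
\end{lemma}

\begin{proof}
Orient every triple cyclically. For a vertex $v$ of $H_T$, list the triples containing $v$ as $\tau_1,\dots,\tau_r$, with $\tau_i$ oriented $v\to a_i\to b_i\to v$. By linearity the points $a_1,b_1,\dots,a_r,b_r$ are distinct, and they are all the neighbors of $v$. Let $\pi_v$ be the cyclic permutation $(b_1\,a_1\,b_2\,a_2\,\cdots\,b_r\,a_r)$, and apply (R). Since $\pi_v(b_i)=a_i$, the dart $(b_i,v)$ is followed by $(v,a_i)$. This holds at each of the three vertices of a triple, so the three darts of each oriented triple form an orbit. Each edge has one dart that follows the orientation of its triple and one \emph{reverse} dart, and the reverse darts form the remaining orbits, the \emph{outer} faces. There is at least one outer face. With $n'$ vertices, $3|T|$ edges and $f\ge|T|+1$ faces, the genus is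
\[
g_0=\tfrac12\bigl(2-n'+3|T|-f\bigr)\le\tfrac12\bigl(1-n'+2|T|\bigr)\le|T| .
\]

It remains to triangulate the outer faces. Let $w_1,\dots,w_k$ be the boundary walk of one of them. There are no loops, so $w_i\ne w_{i+1}$ and $k\ne1$; and $k\ne2$, because a closed walk $v\to u\to v$ uses both darts of an edge, only one of which is reverse. So $k\ge3$. The walk may visit a vertex several times, in which case a single new vertex joined to all $w_i$ would create parallel edges. We insert a ring first. Put new vertices $x_1,\dots,x_k,z$ into the face, with triangles
\[
w_iw_{i+1}x_i,\qquad w_{i+1}x_ix_{i+1},\qquad x_ix_{i+1}z\qquad(i \bmod k).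
\]
Each triangle has three distinct vertices. The graph stays simple: $x_i$ is joined to $w_i$, $w_{i+1}$, $x_{i-1}$, $x_{i+1}$, $z$, and these are distinct because $w_i\ne w_{i+1}$ and $k\ge3$. No two faces have the same vertex set: a new triangle is determined by the set of new vertices in it, and the triples of $T$ contain no new vertex. So we obtain a triangulation, and its face $x_1x_2z$ contains no point of $T$.
\end{proof}

\begin{example}\label{ex:fano}
Let $X=\mathbb{Z}/7$ and let $T$ consist of the seven triples $\{i,i+1,i+3\}$. The differences $\pm1,\pm2,\pm3$ within a triple run once through the nonzero residues, so every pair lies in exactly one triple, every point lies in three triples, and $H_T=K_7$. Orient the triples $i\to i+1\to i+3\to i$. At $v$ the pairs $(a,b)$ are $(v+1,v+3)$, $(v+4,v+5)$ and $(v+2,v+6)$, so we may take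
\[
\pi_v=(v+3\ \ v+1\ \ v+5\ \ v+4\ \ v+6\ \ v+2).
\]
Trace the reverse dart $(1,0)$: we have $\pi_0(1)=5$, $\pi_5(0)=\pi_5(5+2)=1$ and $\pi_1(5)=\pi_1(1+4)=0$, so the orbit is $1\to0\to5\to1$. Its seven translates use all $21$ reverse darts. The outer faces are thus the triangles $\{i,i+1,i+5\}$, and since $7-21+14=0$ we have a triangulation of the torus without any filling.

Here $\chi(T)\ge3$. In a $2$-coloring let $S$ be the smaller class, $|S|\le3$. If the other class contains no triple, then $S$ meets all seven triples. Two points meet at most six triples, and three points that do not form a triple meet $9-3=6$. So $S$ is itself a triple. Consequently, after a vertex of degree $3$ is inserted into each of the seven faces $\{i,i+1,i+3\}$, Lemma~\ref{lem:hinge} forces the seven original vertices alone to occupy at least three points in every rigid placement.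
\end{example}

The general form of the last step is as follows.

\begin{proposition}\label{prop:transfer}
Let $T\ne\emptyset$ be a linear triple system. If $g\ge|T|$, then $c_2(F^+(g))\ge\chi(T)$. If $g\ge2|T|+1$, then $c_2(F^-(g))\ge\chi(T)$.
\end{proposition}

\begin{proof}
Every triple lies in one component of $H_T$, and colorings of the subsystems on the components combine to a coloring of $T$, uncovered points being colored arbitrarily. So some component has chromatic number $\chi(T)$. Replacing $T$ by it does not increase $|T|$, and we may assume that $H_T$ is connected and covers all points. Take the triangulation of genus $g_0\le|T|$ from Lemma~\ref{lem:faces}, and insert into each face $\tau\in T$ a new vertex $y_\tau$ joined to the three points of $\tau$. Form the connected sum, along the face that contains no point of $T$, with a triangulation of the orientable surface of genus $g-g_0\ge0$, respectively of the non-orientable surface of genus $g-2g_0\ge1$. The result triangulates the orientable, respectively non-orientable, surface of genus $g$; it has at least five vertices, and each $y_\tau$ still has neighborhood $\tau$. If $|A|<\chi(T)$, then every placement on $A$ sends some $\tau\in T$ to one point, and it is not infinitesimally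 rigid by Lemma~\ref{lem:hinge}.
\end{proof}

\subsection{Linear triple systems that need many colors}

An explicit family already shows that $c_2(F(g))$ is unbounded.

\begin{example}\label{ex:cube}
Let $T_d$ be the system on the nonzero vectors of $\mathbb{F}_2^d$ with triples $\{a,b,a+b\}$, $a\ne b$. Two points determine their triple, so $T_d$ is linear. Given a $k$-coloring of the points, color each pair $\{u,v\}$ of distinct vectors of $\mathbb{F}_2^d$ by the color of $u+v$. A monochromatic triangle $u,v,w$ gives the monochromatic triple $\{u+v,v+w,u+w\}$. Let $r_k$ be the largest order of a complete graph with a $k$-coloring of its edges and no monochromatic triangle. The vertices joined to a fixed vertex in color $i$ span no edge of color $i$, so $r_k\le1+kr_{k-1}$ with $r_0=1$; thus $r_1\le2$, $r_2\le5$, $r_3\le16$. Hence $\chi(T_d)>k$ whenever $2^d>r_k$, and $\chi(T_d)\to\infty$. For instance, $T_5$ has $31\cdot30/6=155$ triples and $\chi(T_5)\ge4$, so $c_2(F^+(g))\ge4$ for $g\ge155$. The growth is slow: coloring a vector by the position of its first nonzero coordinate shows $\chi(T_d)\le d$, while $|T_d|=(2^d-1)(2^d-2)/6$ is exponential in $d$.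
\end{example}

A random system does much better. If each triple of $[n]=\{1,\dots,n\}$ is selected with probability a small multiple of $1/n$, a typical selected triple shares a pair with no other. A set of $s$ points then contains about $s^3/n$ selected triples, up to a constant factor, and a union bound over the at most $n^s$ such sets succeeds when $s^3/n$ exceeds a multiple of $s\log n$, that is, for $s$ of order $\sqrt{n\log n}$. The difficulty is that the triples deleted to make the system linear must not exhaust any $s$-set, and this needs a failure probability as small as $n^{-s}$. We therefore delete only along a maximal family of \emph{disjoint} conflicts, because disjoint conflicts occur independently.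

\begin{lemma}\label{lem:random}
For every $n\ge3$ there is a nonempty linear triple system $T$ on $[n]$ with $\alpha(T)<294\sqrt{n\log n}$.
\end{lemma}

\begin{proof}
Let $s=\lceil294\sqrt{n\log n}\,\rceil$, so that $s-1<294\sqrt{n\log n}$. If $s>n$, a single triple will do, since $\alpha(T)\le n\le s-1$. Let $s\le n$. It suffices to find a linear $T$ such that every $s$-subset of $[n]$ contains a triple of $T$.

Select each triple of $[n]$ independently with probability $\eta=1/(200n)$. A \emph{conflict} is a $2$-set of selected triples that share exactly two points. Let $\mathcal{M}$ be a maximal family of conflicts, no two of which have a triple in common, and let $T$ be the set of selected triples that occur in no member of $\mathcal{M}$. A conflict inside $T$ could be added to $\mathcal{M}$, so $T$ is linear.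

Fix an $s$-set $Q$, and put $\lambda=\binom s3\eta$ and $j=\lceil\lambda/8\rceil$. Consider two bad events. The first is that at most $\lambda/2$ selected triples lie in $Q$; it has probability at most $e^{-\lambda/8}$ by Chernoff's bound. The second is that there are $j$ pairwise disjoint conflicts, each having a triple inside $Q$. A potential conflict of this kind is given by a triple in $Q$, one of its three pairs and a further point, so there are at most $3n\binom s3$ of them, and $j$ disjoint ones involve $2j$ distinct triples. Since $3n\binom s3\eta^2=3\lambda/200$, the second event has probability at most
\[
\frac{(3\lambda/200)^j}{j!}\le\Bigl(\frac{3e\lambda}{200j}\Bigr)^j\le\Bigl(\frac{24e}{200}\Bigr)^j\le e^{-j}\le e^{-\lambda/8},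
\]
where we used $24e^2<200$. If neither event occurs, then $Q$ contains more than $\lambda/2$ selected triples, and at most $j-1<\lambda/8$ members of $\mathcal{M}$ have a triple in $Q$. These remove fewer than $\lambda/4$ triples from $Q$, so $Q$ contains a triple of $T$.

Since $s^2\ge294^2\,n\log n\ge86400\,n\log n$,
\[
\frac\lambda8\ge\frac{(s/3)^3}{1600\,n}=\frac{s^3}{43200\,n}\ge2s\log n .
\]
So the probability that a bad event occurs for some $Q$ is at most $n^s\cdot2e^{-2s\log n}=2n^{-s}<1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $g\ge9$ and $n=\lfloor\sqrt{2g}\rfloor$. Then $n\ge\sqrt{2g}-1\ge\sqrt g\ge3$, because $(\sqrt2-1)\sqrt g\ge1$. Take $T$ from Lemma~\ref{lem:random}. By linearity $|T|\le n^2/6\le g/3$, so $|T|\le g$ and $2|T|+1\le2g/3+1\le g$. By Proposition~\ref{prop:transfer}, both $c_2(F^+(g))$ and $c_2(F^-(g))$ are at least $\chi(T)$, and so is $c_2(F(g))$, since $F(g)$ contains both families. The function $x/\log x$ increases on $[e,\infty)$, so $n/\log n\ge\sqrt g/\log\sqrt g=2\sqrt g/\log g$. Therefore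
\[
\chi(T)\ge\frac{n}{\alpha(T)}>\frac1{294}\sqrt{\frac{n}{\log n}}\ge\frac{\sqrt2}{294}\cdot\frac{g^{1/4}}{\sqrt{\log g}}\ge\frac{g^{1/4}}{210\sqrt{\log g}} .\qedhere
\]
\end{proof}

\section{Good colorings}\label{sec:good}

From now on we fix a triangulation of a surface of Euler genus $\gamma$, with $1$-skeleton $G=(V,E)$. To use fewer than $\sqrt\gamma$ points we must allow edges of length zero. For a coloring $\kappa$ of $V$, a set of at least two vertices (an edge, a face, a pair) is \emph{monochromatic} if $\kappa$ is constant on it. Two things can go wrong at a monochromatic edge $uv$. The vertices $u$ and $v$ may move apart; and even if they do not, the two faces at $uv$ have only one point of the plane in common along $uv$ and may rotate about it. The definition below has one condition against each danger.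

Each edge $uv$ lies in two faces $uvw$ and $uvx$, and $w\ne x$. The \emph{quad} of $uv$ consists of the four distinct vertices $u,v,w,x$, grouped into the two \emph{pairs} $\{u,v\}$ and $\{w,x\}$; we call $\{w,x\}$ the pair \emph{opposite} to $uv$. A quad is \emph{bad} if both its pairs are monochromatic. Let $\mathcal{D}(\kappa)$ be the graph whose nodes are the faces, two faces being adjacent if they share an edge that is not monochromatic.

\begin{definition}\label{def:good}
A coloring $\kappa$ of $V$ is \emph{good} if
\begin{itemize}
\item[(G1)] no quad is bad, and
\item[(G2)] $\mathcal{D}(\kappa)$ is connected.
\end{itemize}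
\end{definition}

A monochromatic face is an isolated node of $\mathcal{D}(\kappa)$, so by (G2) a good coloring has no monochromatic face. A proper coloring has no monochromatic edge and is therefore good.

\begin{lemma}\label{lem:criterion}
Let $\kappa$ be a good coloring with at most $k$ colors, and let $A\subset\mathbb{R}^2$ be a set of $k$ points with no three collinear. Place the color classes at distinct points of $A$. Then the framework is infinitesimally rigid.
\end{lemma}

\begin{proof}
Let $\dot p$ be an infinitesimal motion. We first show that $\dot p_u=\dot p_v$ for every monochromatic edge $uv$. Let $\{w,x\}$ be the opposite pair. The faces $uvw$ and $uvx$ are not monochromatic, so $w$ and $x$ do not have the color of $u$, and $\kappa(w)\ne\kappa(x)$ by (G1). So $p_u=p_v$, $p_w$, $p_x$ are three distinct points of $A$, and the vectors $p_u-p_w$ and $p_u-p_x$ are linearly independent. Subtracting the equations \eqref{eq:edge} of the edges $uw$ and $vw$ gives $(p_u-p_w)\cdot(\dot p_u-\dot p_v)=0$, and the edges $ux$, $vx$ give $(p_u-p_x)\cdot(\dot p_u-\dot p_v)=0$. Hence $\dot p_u=\dot p_v$.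

Next we show that for each face $f$ some rigid motion $\rho_f$ satisfies $\rho_f(p_v)=\dot p_v$ at the three vertices of $f$. Write $f=uvw$ with $uw$ not monochromatic, and take $\rho_f$ from (M2) with the right values at $p_u$ and $p_w$. If $v$ has the color of $u$ or of $w$, it has the same position and the same velocity as that vertex. Otherwise $p_u,p_v,p_w$ are not collinear. Both $\dot p$ and $\rho_f$ satisfy \eqref{eq:edge} on the edges $vu$ and $vw$ and they agree at $u$ and $w$, so $\dot p_v-\rho_f(p_v)$ is orthogonal to $p_v-p_u$ and to $p_v-p_w$, and it vanishes.

If $f$ and $f'$ share an edge that is not monochromatic, then $\rho_f$ and $\rho_{f'}$ agree at two distinct points, so $\rho_f=\rho_{f'}$ by (M1). By (G2) all $\rho_f$ are equal, and $\dot p$ is trivial.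
\end{proof}

This lemma is the only place where the geometry of $A$ enters; the rest of the paper is about colorings. Small triangulations of the sphere show the role of each hypothesis.

\begin{example}\label{ex:small}
Let $u,v,w,x$ be the vertices of the boundary of a tetrahedron. The coloring with classes $\{u,v\},\{w\},\{x\}$ is good, so $K_4$ is rigid on three non-collinear points, with exactly $5=2\cdot4-3$ edges of nonzero length. On three collinear points it is not rigid: move $u$ alone, perpendicularly to the line. The coloring with classes $\{u,v\},\{w,x\}$ satisfies (G2), since $\mathcal{D}(\kappa)$ is a $4$-cycle, but not (G1), and a placement on two points is not rigid. Finally, take the double pyramid over a triangle $abc$ with apexes $y,y'$, and the classes $\{a,b,c\},\{y\},\{y'\}$. The pair opposite to each monochromatic edge is $\{y,y'\}$, so (G1) holds. But $\mathcal{D}(\kappa)$ has two components, the faces at $y$ and the faces at $y'$, and the placement is not rigid by Lemma~\ref{lem:hinge}.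
\end{example}

Condition (G1) is local, (G2) is not. The tool for (G2) is the following. Let $u$ be a vertex with $\mu(u)$ monochromatic edges. These edges cut the cyclic sequence of faces around $u$ into $\max(1,\mu(u))$ intervals, the \emph{sectors at $u$}. Consecutive faces of a sector share an edge that is not monochromatic, so \emph{each sector lies in one component of $\mathcal{D}(\kappa)$}.

\begin{example}\label{ex:k7}
If the monochromatic edges form a matching, then there is one sector at each vertex, so any two faces with a common vertex lie in the same component, and (G2) holds. Take the triangulation of the torus by $K_7$ from Example~\ref{ex:fano}, where the pair opposite to $\{i,i+1\}$ is $\{i+3,i+5\}$. For the classes $\{0,1\},\{2,3\},\{4,5\},\{6\}$ the pairs opposite to the monochromatic edges are $\{3,5\},\{5,0\},\{0,2\}$, and none of them is a class. So the coloring is good, and $K_7$, which needs seven colors in a proper coloring, is rigid on any four points with no three collinear.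
\end{example}

With only $\gamma^{1/4+\delta}$ colors, a vertex of degree about $\sqrt\gamma$ will have many monochromatic edges and many sectors, and (G2) needs a real argument.

\section{The upper bound}\label{sec:upper}

By Lemma~\ref{lem:criterion} it suffices to find a good coloring with few colors. The plan is to start from the coloring in which all colors are different and to merge colors in \emph{rounds}. In a round we color a set $Y$ of vertices at random from a new palette of $c\approx\gamma^{1/4+\delta}$ colors, count the defects, and repair each defect by giving one vertex its old color back. If the number of defects is at most $\gamma^{-\delta/8}|Y|$ and $|Y|\le\gamma$, then a bounded number of rounds disposes of $Y$. Three preparations are needed: a reduction to at most $\gamma$ vertices, a bookkeeping device for the influence of earlier rounds on later ones, and an order of the rounds that keeps this influence small.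

A color is \emph{private} if exactly one vertex has it. We write $N(u)$ for the set of neighbors of $u$, and $e(U)$ for the number of edges of the induced subgraph $G[U]$.

\subsection{Core and layers}\label{sec:core}

The genus enters only through (E). Put
\[
\Delta=12+2\sqrt{6\gamma},\qquad\text{so that }\ \Delta\le17\gamma^{1/2}\ \text{ for }\gamma\ge1 .
\]
For $U\subseteq V$ with $|U|=m\ge1$ we have $2e(U)\le\min(m^2,\,6m+6\gamma)$, so the average degree of $G[U]$ is at most $\min(m,\,6+6\gamma/m)$. Distinguishing the cases $m\le\sqrt{6\gamma}$ and $m>\sqrt{6\gamma}$, we get:
\begin{equation}\label{eq:avg}
\text{every nonempty induced subgraph of $G$ has average degree at most }\Delta/2 .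
\end{equation}
In particular we can delete the vertices one at a time, each having degree at most $\Delta/2$ when deleted. Coloring greedily in the reverse order gives a proper, hence good, coloring with at most $1+\Delta/2=7+\sqrt{6\gamma}$ colors. This will settle Theorem~\ref{thm:upper} for bounded $\gamma$. From now on let $\gamma\ge1$.

The number of vertices of $G$ is not bounded in terms of $\gamma$, but the dense part is. Delete vertices one at a time, as long as the current induced subgraph has a vertex of degree at most $12$. Let $L$ be the set of deleted vertices and $B=V\setminus L$ the \emph{core}. If $B\ne\emptyset$, then $G[B]$ has minimum degree at least $13$, so $13|B|\le2e(B)\le6|B|+6\gamma$, and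
\[
|B|\le\gamma .
\]
The vertices of $L$ will be colored greedily at the very end, with $25$ extra colors.

Inside the core, \eqref{eq:avg} bounds average degrees only. To get a bound on maximum degrees, peel $B$ into \emph{layers}: let $U_1=B$, and for $j\ge1$ let $W_j$ be the set of vertices of degree at most $\Delta$ in $G[U_j]$, and $U_{j+1}=U_j\setminus W_j$. If $U_j\ne\emptyset$, then by \eqref{eq:avg} fewer than half of its vertices have degree above $\Delta$ in $G[U_j]$, so $|U_{j+1}|<|U_j|/2$. Hence $B$ is the disjoint union of nonempty layers $W_1,\dots,W_J$ with $2^{J-1}\le|B|\le\gamma$, that is, $J\le1+\log_2\gamma$. A vertex of $W_i$ has at most $\Delta$ neighbors in $U_i=W_i\cup\dots\cup W_J$, so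
\begin{equation}\label{eq:layers}
|N(y)\cap W_j|\le\Delta\qquad\text{whenever }y\in W_i\text{ and }i\le j .
\end{equation}

\subsection{Loads and the round lemma}

A quad with all four vertices in $Y$ becomes bad with probability $c^{-2}$. But if one pair was made monochromatic in an earlier round and the other pair lies in $Y$, the probability is $c^{-1}$, and such quads must be much rarer. We track them by a vertex statistic. The \emph{load} $a_\kappa(y)$ of a vertex $y$ is the number of quads containing $y$ whose pair not containing $y$ is monochromatic under $\kappa$. If $y$ has link $(z_1,\dots,z_\ell)$, the quads containing $y$ are those of the edges $z_iz_{i+1}$, where the pair avoiding $y$ is $\{z_i,z_{i+1}\}$, and those of the edges $yz_{i+1}$, where the pair avoiding $y$ is $\{z_i,z_{i+2}\}$. So a round on $Y$ raises the load of $y$ by about $|N(y)\cap Y|/c$, and we can afford this if $|N(y)\cap Y|\le\Delta$ for every vertex $y\in B$ that is still to be colored. By \eqref{eq:layers} this holds when the layers are treated in the order $W_J,W_{J-1},\dots,W_1$. This is the only purpose of the layers.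

Fix $\delta\in(0,\frac14]$ and set
\begin{gather*}
c=\lceil\gamma^{1/4+\delta}\rceil,\qquad \nu=\lceil c^{1-\delta}\rceil,\qquad t=\lceil8/\delta\rceil,\qquad q=t+1,\\
\theta_0=\lceil e^2\Delta/c+\log(16\gamma)\rceil,\qquad\theta=1+2\theta_0,\qquad a^*=q\,(1+\log_2\gamma)\,\theta .
\end{gather*}
Here $c$ is the size of a palette, $q$ bounds the number of rounds per layer, $\theta$ bounds the increase of a load in one round, and $a^*$ bounds all loads; $\nu$ and $t$ are thresholds in the count of components. We note that
\begin{equation}\label{eq:param}
c\le2\gamma^{1/4+\delta}\le2\gamma^{1/2},\qquad c^{1-\delta}\le\nu\le\min(c,\,2c^{1-\delta}),\qquad\frac\nu c\le2\gamma^{-\delta/4},\qquad\frac{\Delta}{c^2}\le17\gamma^{-2\delta}.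
\end{equation}
The last inequality is the quantitative form of the condition $c^2\gg\sqrt\gamma$ from the introduction.

\begin{lemma}[One round]\label{lem:round}
There is a constant $K=K(\delta)$ such that the following holds for all $\gamma\ge1$. Let $\kappa$ be a good coloring, and let $Y\subseteq Z\subseteq B$ with $m=|Y|\ge1$. Suppose that
\begin{itemize}
\item[(H1)] every vertex of $Y$ has a private color;
\item[(H2)] $|N(y)\cap Y|\le\Delta$ for every $y\in Z$;
\item[(H3)] $a_\kappa(y)\le a^*$ for every $y\in Y$.
\end{itemize}
Then there are a set $Y'\subseteq Y$ with $|Y'|\le2K\gamma^{-\delta/4}m$ and a good coloring $\kappa'$ such that $\kappa'$ agrees with $\kappa$ outside $Y\setminus Y'$, uses on $Y\setminus Y'$ at most $c$ colors, none of which is used by $\kappa$, and satisfies $a_{\kappa'}(y)\le a_\kappa(y)+\theta$ for every $y\in Z$.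
\end{lemma}

The proof occupies Sections~\ref{sec:quads}--\ref{sec:repair}. Throughout, $\varphi$ is the random coloring that agrees with $\kappa$ outside $Y$ and gives the vertices of $Y$ independent uniform colors from a palette of $c$ new colors. Since the palette is new, a $\varphi$-monochromatic set lies inside $Y$ or avoids $Y$, and in the second case it is $\kappa$-monochromatic. By (H1), every $\kappa$-monochromatic set avoids $Y$ and so stays monochromatic under $\varphi$. We write $N_Y(u)=N(u)\cap Y$ and $\deg_Y(u)=|N_Y(u)|$. By (H2),
\begin{equation}\label{eq:eY}
2e(Y)\le m\Delta .
\end{equation}

\subsection{New loads and bad quads}\label{sec:quads}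

For $y\in Z$ with link $(z_1,\dots,z_\ell)$, let $b(y)$ be the number of indices $i$ such that $\{z_i,z_{i+1}\}$ lies in $Y$ and is $\varphi$-monochromatic, plus the number of indices $i$ such that $\{z_i,z_{i+2}\}$ lies in $Y$ and is $\varphi$-monochromatic. We claim that
\begin{equation}\label{eq:load}
\Pr\bigl(b(y)\le\theta\text{ for all }y\in Z\bigr)\ge\tfrac78 .
\end{equation}
Fix $y\in Z$. As $y\in B$, we have $\ell\ge13$. The pairs $\{z_i,z_{i+1}\}$ form one cycle, and the pairs $\{z_i,z_{i+2}\}$ form one cycle if $\ell$ is odd and two disjoint cycles if $\ell$ is even. Discard one pair from each of these at most three cycles, and all pairs not contained in $Y$. Two forests remain, each with at most $\Delta$ edges, since $z_i\in N_Y(y)$ for at most $\Delta$ indices $i$ by (H2). If $X_1,X_2$ count their monochromatic edges, then $b(y)\le3+X_1+X_2$. By (P), any $\theta_0$ edges of a forest are all monochromatic with probability $c^{-\theta_0}$, so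
\[
\Pr(X_i\ge\theta_0)\le\frac{\Delta^{\theta_0}}{\theta_0!}\,c^{-\theta_0}\le\Bigl(\frac{e\Delta}{c\,\theta_0}\Bigr)^{\theta_0}\le e^{-\theta_0}\le\frac1{16\gamma},
\]
using first $\theta_0\ge e^2\Delta/c$ and then $\theta_0\ge\log(16\gamma)$. There are at most $2|Z|\le2\gamma$ such events. If none occurs, then $b(y)\le3+2(\theta_0-1)=\theta$ for all $y\in Z$. This proves \eqref{eq:load}.

Now consider a $\varphi$-bad quad. It is not $\kappa$-bad, so one of its pairs lies in $Y$. If the other pair also lies in $Y$, then it is the quad of an edge of $G[Y]$; there are at most $e(Y)$ such quads, and each is bad with probability $c^{-2}$. Otherwise the other pair avoids $Y$ and is $\kappa$-monochromatic. A quad of this kind is counted in the load $a_\kappa(y)$ of both vertices $y$ of its pair in $Y$, so by (H3) there are at most $ma^*/2$ of them, and each is bad with probability $c^{-1}$. With \eqref{eq:eY},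
\begin{equation}\label{eq:quads}
\mathbb{E}[\#\text{bad quads of }\varphi]\le m\Bigl(\frac{\Delta}{2c^2}+\frac{a^*}{2c}\Bigr).
\end{equation}

\subsection{Components of the face graph}\label{sec:components}

Let $M$ be the set of $\varphi$-monochromatic edges of $G[Y]$, and let $r$ be the number of components of $\mathcal{D}(\varphi)$. The monochromatic edges of $\varphi$ are those of $\kappa$ together with $M$, so $\mathcal{D}(\varphi)$ arises from the connected graph $\mathcal{D}(\kappa)$ by deleting the adjacencies across edges of $M$. We must show that $\mathbb{E}[r-1]$ is small compared with $m$.

Before the formal count, consider the hardest case, in which all $\deg_Y(u)$ are about $\Delta$. Then a vertex has about $\Delta/c$ edges in $M$, which may be far more than one, and a typical sector meets about $c$ vertices of $Y$. There are about $m\Delta/c$ sectors. A component that meets $\nu$ vertices of $Y$ contains $\nu$ sectors, so there are at most about $m\Delta/(c\nu)$ such components, which is small since $\nu$ is close to $c$. A component that meets fewer than $\nu$ vertices has only sectors that are shorter than typical by the factor $\nu/c\approx c^{-\delta}$. One short sector is not rare enough: there are about $m\Delta\nu/c^2$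 of them. But if the sector at $u$ passes the neighbors $z_1,\dots,z_t$ of $u$, then the component also contains a sector at each $z_i$, and each of these must be short as well. This costs roughly a factor $\nu/c$ for each $i$, and for $t$ a large constant the gain beats $\Delta\nu/c^2$. Sectors passing fewer than $t$ vertices, and vertices of small degree in $Y$, are cheap to count directly.

\subsubsection*{Sectors}
Fix an orientation of the link of each vertex, independently of $\varphi$; no compatibility between different links is needed. For $u\in Y$, the set $N_Y(u)$ inherits a cyclic order from the link, and \emph{successors} and \emph{predecessors} in $N_Y(u)$ refer to it. We consider sectors with respect to $\varphi$ at vertices $u\in Y$. All monochromatic edges at such $u$ belong to $M$. If $\mu(u)\ge1$, a sector at $u$ runs from an edge $ux\in M$ to the next edge $ux'\in M$, where $x'=x$ exactly when $\mu(u)=1$; it is determined by $(u,x)$. Its \emph{interior} vertices are the link vertices passed strictly between $x$ and $x'$, and none of them has the color $\varphi(u)$. Its \emph{length} is the number of interior vertices that lie in $Y$, so that $x'$ is the $(\text{length}+1)$-st successor of $x$ in $N_Y(u)$. See Figure~\ref{fig:sector}.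

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\coordinate (u) at (0,0);
\coordinate (x) at (-2.2,0.3);
\coordinate (a) at (-1.5,1.6);
\coordinate (v) at (0,2.1);
\coordinate (b) at (1.5,1.6);
\coordinate (y) at (2.2,0.3);
\coordinate (c) at (-1.0,3.0);
\coordinate (d) at (3.1,1.5);
\fill[gray!35] (u)--(x)--(a)--(v)--(b)--(y)--cycle;
\fill[gray!12] (a)--(v)--(c)--cycle;
\fill[gray!12] (b)--(y)--(d)--cycle;
\draw (x)--(a)--(v)--(b)--(y) (u)--(a) (u)--(v) (u)--(b) (v)--(c) (y)--(d);
\draw[line width=1.8pt] (x)--(u)--(y) (a)--(c) (b)--(d);
\foreach \p in {u,x,a,b,y,c,d} \fill (\p) circle (2.2pt);
\draw[fill=white] (v) circle (2.2pt);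
\node[below] at (u) {$u$};
\node[left] at (x) {$x$};
\node[left] at (a) {$z_1$};
\node[above right] at (v) {$v$};
\node[above] at (b) {$z_2$};
\node[below right] at (y) {$x'$};
\node[above] at (c) {$w_1$};
\node[right] at (d) {$w_2$};
\end{tikzpicture}
\caption{A sector at $u\in Y$ from $x$ to $x'$ (dark gray). Thick edges are monochromatic, and the hollow vertex $v$ is not in $Y$, so the interior vertices are $z_1,v,z_2$ and the length is $2$. The sector at $z_i$ that has $u$ in its interior lies in the same component of the face graph; turning around $z_i$ counterclockwise from $u$, it contains a light gray face and ends at the monochromatic edge $z_iw_i$.}\label{fig:sector}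
\end{figure}

A component $P$ of $\mathcal{D}(\varphi)$ \emph{touches} a vertex $y\in Y$ if $y$ lies in a face of $P$; then $P$ contains a sector at $y$. Call $P$ \emph{large} if it touches at least $\nu$ vertices of $Y$, and \emph{small} otherwise.

\subsubsection*{Large components}
Each large component contains at least $\nu$ sectors at vertices of $Y$, and there are $\sum_{y\in Y}\max(1,\mu(y))\le m+2|M|$ such sectors. Since $\mathbb{E}|M|=e(Y)/c$, \eqref{eq:eY} gives
\begin{equation}\label{eq:large}
\mathbb{E}[\#\text{large components}]\le m\Bigl(\frac1\nu+\frac{\Delta}{c\nu}\Bigr).
\end{equation}

\subsubsection*{Small components}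
If $r=1$ there is nothing to count, so let $r\ge2$ and let $P$ be a small component. Since $\mathcal{D}(\kappa)$ is connected, one of its adjacencies leaves $P$, and it crosses an edge of $M$. So $P$ contains a face with an edge of $M$, and hence a sector $S$ at a vertex $u\in Y$ with $\mu(u)\ge1$, running from $x$ to $x'$, say. Different components contain different sectors, so they yield different pairs $(u,x)$. A component touches all interior vertices in $Y$ of each of its sectors. Hence
\begin{equation}\label{eq:short}
\text{every sector in $P$ at a vertex $y\in Y$ with $\mu(y)\ge1$ has length at most }\nu-1 .
\end{equation}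
In particular $x'$ is one of the first $\nu$ successors of $x$ in $N_Y(u)$. We distinguish four cases. In each, $S$ gives rise to a \emph{pattern}: a tuple of vertices beginning with $(u,x)$, taken from a list that does not depend on $\varphi$, for which a certain event occurs. The number of small components is at most the number of patterns that occur.

\emph{Case A: $x'=x$.} The length of $S$ is $\deg_Y(u)-1$, so $\deg_Y(u)\le\nu$ by \eqref{eq:short}. The pattern is $(u,x)$ with $u\in Y$, $\deg_Y(u)\le\nu$, $x\in N_Y(u)$, and the event is $\varphi(u)=\varphi(x)$. The expected number is at most $m\nu/c$.

\emph{Case B: $x'\ne x$ and $S$ has length less than $t$.} The pattern is $(u,x,x')$ with $x'\ne x$ among the first $t$ successors of $x$ in $N_Y(u)$, and the event is that $\{u,x,x'\}$ is monochromatic. There are $2e(Y)$ choices of $(u,x)$, so the expected number is at most $m\Delta t/c^2$. (Monochromatic faces are counted here, as sectors of length $0$.)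

In the remaining cases $x'\neq x$ and $S$ has length at least $t$. Then the first $t$ successors $z_1,\dots,z_t$ of $x$ in $N_Y(u)$ are interior vertices of $S$; they are distinct, and different from $u,x,x'$.

\emph{Case C: $\deg_Y(z_i)\le\nu$ for some $i$.} The pattern is $(u,x,x')$, where $x'\ne x$ is among the first $\nu$ successors of $x$ and some $z$ among the first $t$ successors of $x$ has $\deg_Y(z)\le\nu$; the event is again that $\{u,x,x'\}$ is monochromatic. To count the list, choose $z\in Y$ with $\deg_Y(z)\le\nu$, then $u\in N_Y(z)$, then $x$ among the first $t$ predecessors of $z$ in $N_Y(u)$, then $x'$. This gives at most $m\cdot\nu\cdot t\cdot\nu$ tuples, and the expected number is at most $mt\nu^2/c^2$.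

\emph{Case D: $\deg_Y(z_i)>\nu$ for all $i$.} Fix $i$. Both faces at the edge $uz_i$ belong to $S$, and this edge is not monochromatic. So both faces lie in one sector $S_i$ at $z_i$, and $S_i\subseteq P$. If $\mu(z_i)=0$, then $S_i$ consists of all faces at $z_i$, and $P$ touches more than $\nu$ vertices of $Y$, which is impossible. So $\mu(z_i)\ge1$, the vertex $u$ is interior to $S_i$, and $S_i$ has length at most $\nu-1$ by \eqref{eq:short}. Let $z_iw_i\in M$ be the edge at which $S_i$ ends. Then $w_i$ is among the first $\nu$ successors of $u$ in $N_Y(z_i)$. Moreover $\varphi(w_i)=\varphi(z_i)\ne\varphi(u)=\varphi(x)=\varphi(x')$, so $w_i\notin\{u,x,x'\}$.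

The pattern is a tuple $(u,x,x',w_1,\dots,w_t)$ in which $x'\neq x$ is among the first $\nu$ successors of $x$ in $N_Y(u)$ and comes after the first $t$ successors $z_1,\dots,z_t$, and each $w_i\notin\{u,x,x'\}$ is among the first $\nu$ successors of $u$ in $N_Y(z_i)$. The event is that $\{u,x,x'\}$ and all the edges $z_iw_i$ are monochromatic. Let $R$ be the graph with vertex set $\{z_1,\dots,z_t,w_1,\dots,w_t\}$ and edges $z_iw_i$. Its vertex set is disjoint from $\{u,x,x'\}$, so by (P) the event has probability $c^{-2-\operatorname{rk}R}$. If all $2t$ vertices were distinct, we would have $\nu^t$ choices against a probability $c^{-t}$. Coincidences among them lower the rank, but they also lower the number of choices, and we have to compare the two.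

Call an index $i$ \emph{fresh} if $w_i\notin\{z_1,\dots,z_t,w_1,\dots,w_{i-1}\}$, and let $f$ be the number of fresh indices. The edges $z_iw_i$ with $i$ fresh form a matching, so $\operatorname{rk}R\ge f$. Also $R$ has at least $t$ vertices and no isolated vertex, so at most half as many components as vertices, and $\operatorname{rk}R\ge t/2$. There are at most $2e(Y)\nu\le m\Delta\nu$ choices of $(u,x,x')$, and they determine the $z_i$. Given the set of fresh indices, there are at most $\nu$ choices for each fresh $w_i$ and at most $2t$ for each other $w_i$. Since $1\le\nu\le c$, we have $\nu^fc^{-\max(f,\,t/2)}\le(\nu/c)^{t/2}$: for $f\ge t/2$ the left side is $(\nu/c)^f$, and for $f<t/2$ it is $\nu^fc^{-t/2}$. Summing over the sets of fresh indices, the expected number of patterns is at most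
\[
\frac{m\Delta\nu}{c^2}\sum_{f=0}^t\binom tf(2t)^{t-f}\Bigl(\frac\nu c\Bigr)^{t/2}=\frac{m\Delta\nu}{c^2}\,(2t+1)^t\Bigl(\frac\nu c\Bigr)^{t/2}.
\]

\subsection{Repair}\label{sec:repair}

Let $\Sigma$ be the number of $\varphi$-bad quads plus $r-1$. In every outcome, $r-1$ is at most the number of large components plus the number of patterns that occur. By \eqref{eq:quads}, \eqref{eq:large} and Cases A--D,
\[
\frac{\mathbb{E}\Sigma}{m}\le\frac{\Delta}{2c^2}+\frac{a^*}{2c}+\frac1\nu+\frac{\Delta}{c\nu}+\frac\nu c+\frac{t\Delta}{c^2}+\frac{t\nu^2}{c^2}+\frac{\Delta\nu}{c^2}(2t+1)^t\Bigl(\frac\nu c\Bigr)^{t/2}.
\]
Each term is at most $\gamma^{-\delta/4}$ times a constant depending only on $\delta$. For the first, fifth, sixth and seventh term this is immediate from \eqref{eq:param}. The other four are bounded as follows, using $\delta\le\frac14$ and $c\ge\gamma^{1/4+\delta}$.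
\begin{itemize}
\item Since $\theta\le3+2\log(16\gamma)+2e^2\Delta/c$, we have
\[
\frac{a^*}{c}\le q\,(1+\log_2\gamma)\Bigl(\frac{3+2\log(16\gamma)}{\gamma^{1/4}}+\frac{34e^2}{\gamma^{2\delta}}\Bigr),
\]
and both exponents $\frac14$ and $2\delta$ exceed $\delta/4$, which absorbs the logarithms.
\item $1/\nu\le c^{-(1-\delta)}\le\gamma^{-\frac14\cdot\frac34}=\gamma^{-3/16}$, and $\delta/4\le1/16$.
\item $\Delta/(c\nu)\le17\gamma^{1/2}c^{-(2-\delta)}\le17\gamma^{-7\delta/4+\delta^2}\le17\gamma^{-3\delta/2}$, because $(\frac14+\delta)(2-\delta)=\frac12+\frac74\delta-\delta^2$.
\item By \eqref{eq:param} and $\delta t\ge8$, the last term is at most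
\[
17\gamma^{-2\delta}\cdot2\gamma^{1/2}\cdot(2t+1)^t\,2^{t/2}\gamma^{-\delta t/8}\le34\,(2t+1)^t\,2^{t/2}\,\gamma^{-1/2}.
\]
\end{itemize}
So $\mathbb{E}\Sigma\le K\gamma^{-\delta/4}m$ with $K=K(\delta)$. By Markov's inequality $\Sigma\le2K\gamma^{-\delta/4}m$ with probability at least $\frac12$. Since $\frac12+\frac78>1$, by \eqref{eq:load} some outcome $\varphi$ satisfies this bound and also $b(y)\le\theta$ for all $y\in Z$. Fix such an outcome.

For each $\varphi$-bad quad, put into $Y'$ one vertex of a pair that lies in $Y$. Restoring the adjacencies across all edges of $M$ turns $\mathcal{D}(\varphi)$ into the connected graph $\mathcal{D}(\kappa)$, so some $r-1$ edges of $M$ suffice to connect the $r$ components; put one end of each of them into $Y'$. Then $|Y'|\le\Sigma$. Let $\kappa'$ agree with $\varphi$ on $Y\setminus Y'$ and with $\kappa$ elsewhere. By (H1) the vertices of $Y'$ have private colors under $\kappa'$, so a set is $\kappa'$-monochromatic exactly when it is $\varphi$-monochromatic and avoids $Y'$. A $\kappa'$-bad quad would be $\varphi$-bad and avoid $Y'$, so (G1) holds. The graph $\mathcal{D}(\kappa')$ contains $\mathcal{D}(\varphi)$ and the $r-1$ chosen adjacencies, so (G2) holds. Finally, let $y\in Z$, and consider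 a quad counted in $a_{\kappa'}(y)$. Its pair avoiding $y$ is $\varphi$-monochromatic, so it either avoids $Y$ and is $\kappa$-monochromatic, or lies in $Y$; the quad is counted in $a_\kappa(y)$ or in $b(y)$ accordingly. Hence $a_{\kappa'}(y)\le a_\kappa(y)+\theta$. This completes the proof of Lemma~\ref{lem:round}. \qed

\subsection{Iteration, and the vertices outside the core}

\begin{proposition}\label{prop:colors}
For every $\delta\in(0,\frac14]$ there is $\gamma_0=\gamma_0(\delta)$ such that every triangulation of a surface of Euler genus $\gamma\ge\gamma_0$ has a good coloring with at most $qc\,(1+\log_2\gamma)+25$ colors.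
\end{proposition}

\begin{proof}
Choose $\gamma_0\ge2$ so that $2K\le\gamma^{\delta/8}$ for $\gamma\ge\gamma_0$. Then Lemma~\ref{lem:round} gives $|Y'|\le\gamma^{-\delta/8}|Y|$.

\emph{The core.} Start with the coloring in which all colors are private; it is good, and all loads are $0$. Let $Z$ be the set of \emph{waiting} vertices, initially $Z=B$. For $j=J,J-1,\dots,1$ in turn, as long as $Z\cap W_j\ne\emptyset$, apply Lemma~\ref{lem:round} with $Y=Z\cap W_j$, replace $\kappa$ by $\kappa'$, and remove $Y\setminus Y'$ from $Z$. We check by induction on the number of rounds that the hypotheses hold. A round recolors only vertices that leave $Z$, and with new colors, so the vertices of $Z\cup L$ keep their private colors; this gives (H1). While layer $j$ is treated, $Z\subseteq W_1\cup\dots\cup W_j$ and $Y\subseteq W_j$, so (H2) is \eqref{eq:layers}. After $q$ rounds on layer $j$, at most $|W_j|\gamma^{-q\delta/8}\le\gamma^{1-q\delta/8}<1$ of its vertices are waiting, since $q>8/\delta$ and $\gamma>1$; so no layer takes more than $q$ rounds. Before any round, fewer than $qJ$ rounds have been performed, and each raised the load of a waiting vertex by at most $\theta$. So these loads are at most $qJ\theta\le a^*$, which is (H3).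

At the end we have a good coloring $\kappa$ that uses at most $qJc$ colors on $B$ and private colors on $L$. All monochromatic edges lie inside $B$. (If $B=\emptyset$, no round is performed and this holds from the start.)

\emph{The set $L$.} Recolor the vertices of $L$ from a new palette of $25$ colors, in the reverse of the order of deletion. When $y\in L$ is recolored, the set $B\cup\{\text{vertices of $L$ already recolored}\}$ is the set of vertices that remained when $y$ was deleted, so it contains at most $12$ neighbors of $y$. Forbid for $y$ the colors of its already recolored neighbors in $L$; these are at most $12$. Forbid also the color of every already recolored $w\in L$ such that $\{y,w\}$ is the pair opposite to a $\kappa$-monochromatic edge $uv$. Such an edge $uv$ is an edge of the link of $y$ with both ends in $B$, and it determines $w$. At most $12$ vertices of the link lie in $B$, so at most $12$ edges of the link, which is a cycle, have both ends in $B$. Altogether at most $24$ colors are forbidden, and $y$ receives a color that is not.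

The new coloring has the same monochromatic edges as $\kappa$: edges inside $L$ are properly colored, edges between $L$ and $B$ join different palettes, and the colors on $B$ are unchanged. So (G2) persists. For (G1), let $uv\subseteq B$ be a monochromatic edge with opposite pair $\{w,x\}$. If $w,x\in B$, they have different colors because $\kappa$ is good. If exactly one of them lies in $L$, their colors come from different palettes. If both lie in $L$, the one recolored later avoided the color of the other. So the coloring is good, and it uses at most $qJc+25\le qc(1+\log_2\gamma)+25$ colors.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]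
Let $\delta\in(0,\frac14]$, and let $\gamma_0$, $q$, $c$ be the quantities above for $\delta/2$ in place of $\delta$. For $\gamma<\gamma_0$ put $k=\lfloor7+\sqrt{6\gamma_0}\rfloor$; every triangulation of Euler genus $\gamma$ has a proper coloring with at most $k$ colors by Section~\ref{sec:core}. For $\gamma\ge\gamma_0$ put $k=\lfloor qc(1+\log_2\gamma)\rfloor+25$ and use Proposition~\ref{prop:colors}; here $k\le2q\gamma^{1/4+\delta/2}(1+\log_2\gamma)+25$, and $1+\log_2\gamma$ is at most a constant times $\gamma^{\delta/2}$. In both cases $k$ depends only on $\delta$ and $\gamma$, it is at most $C_\delta(\gamma+1)^{1/4+\delta}$ for a suitable $C_\delta$, and every triangulation of Euler genus $\gamma$ has a good coloring with at most $k$ colors. Lemma~\ref{lem:criterion} gives the rigid placement on any set $A$ of $k$ points with no three collinear.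

The graphs in $F(g)$ have Euler genus $2g$ or $g$. Let $A$ be a set of points on a circle whose size is the larger of the two corresponding values of $k$. No three points of $A$ are collinear, and $A$ contains a suitable subset for each of the two surfaces. Hence $c_2(F(g))\le C_\delta(2g+1)^{1/4+\delta}\le C'_\delta(g+1)^{1/4+\delta}$ with $C'_\delta=2^{1/4+\delta}C_\delta$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{MT}
Mohar and Thomassen, \emph{Graphs on Surfaces}.

\bibitem{NT}
Eran Nevo and Simion Tarabykin, \emph{Vertex spanning planar Laman graphs in triangulated surfaces}, arXiv:2205.00558 (2022).

\end{thebibliography}
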